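\title{Holomorphic isometric submersions between Teichm\"uller spaces}

\begin{abstract}
We prove that every holomorphic isometric submersion between finite-dimensional Teichm\"uller spaces of complex dimension at least two is a composition of forgetful maps, mapping classes and the hyperelliptic isomorphisms $\mathcal T_{2,0}\cong\mathcal T_{0,6}$ and $\mathcal T_{1,2}\cong\mathcal T_{0,5}$. This settles a conjecture from a paper of Gekhtman and Greenfield. The statement we prove is local: it suffices that the map be defined on a connected open set and be an isometric submersion at a set of points that is not of measure zero. At such a point the coderivative is an $L^1$-isometric embedding of spaces of quadratic differentials, and we show that it is a pullback by a branched covering. A count of moduli then leaves only coverings of degree one and three kinds of double covers of the sphere.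
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S_{g,n}$ be the oriented surface of genus $g$ with $n$ punctures, numbered $1,\dots,n$, and let $\mathcal T_{g,n}$ be its Teichm\"uller space. It is a complex manifold, of dimension $3g-3+n$ when $2g-2+n>0$, and it carries the Teichm\"uller metric, a Finsler metric; Section~\ref{sec:background} recalls the definitions. A $C^1$ map between Finsler manifolds is an \emph{isometric submersion} if its derivative maps the unit ball of each tangent space onto the unit ball of the target tangent space. Such a map does not lengthen tangent vectors, and every tangent vector at an image point lifts to a vector of the same length. Between manifolds of equal dimension the isometric submersions are the local isometries. This paper determines the holomorphic isometric submersions between Teichm\"uller spaces of dimension at least $2$.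

The geometry of surfaces supplies three kinds of such maps. We write $X$ both for a point of $\mathcal T_{g,n}$ and for the underlying Riemann surface.
\begin{itemize}
\item \emph{Mapping classes.} The group $\mathrm{Mod}_{g,n}$ of isotopy classes of orientation-preserving homeomorphisms of $S_{g,n}$, which may permute the punctures, acts on $\mathcal T_{g,n}$ by change of marking.
\item \emph{Forgetful maps.} For $I\subset\{1,\dots,n\}$, the map $\pi_I:\mathcal T_{g,n}\to\mathcal T_{g,|I|}$ sends $X$ to the surface $X_I$ obtained by filling in the punctures whose label is not in $I$. To mark $X_I$ we fix a homeomorphism from the filled topological surface to $S_{g,|I|}$; another choice changes $\pi_I$ by a mapping class. If all punctures are kept, $\pi_I$ is the identity.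
\item \emph{Hyperelliptic isomorphisms.} The biholomorphism $H_2:\mathcal T_{2,0}\to\mathcal T_{0,6}$ sends $X$ to its quotient by the hyperelliptic involution, punctured at the six critical values. The biholomorphism $H_1:\mathcal T_{1,2}\to\mathcal T_{0,5}$ sends a torus with punctures $p,q$ to its quotient by $x\mapsto p+q-x$, punctured at the four critical values and at the image of $\{p,q\}$.
\end{itemize}

The Teichm\"uller metric equals the Kobayashi metric (Royden, Gardiner), so every biholomorphism between Teichm\"uller spaces is an isometry, and the question contains the classification of biholomorphisms. Royden proved that every biholomorphism of $\mathcal T_{g,0}$, $g\ge2$, arises from a mapping class. Earle and Kra extended this to the spaces $\mathcal T_{g,n}$ of dimension at least $2$: except in a few cases of low complexity, holomorphic isometries between them are induced by identifications of the underlying surfaces. In dimension $1$ rigidity fails. The spaces $\mathcal T_{0,4}$, $\mathcal T_{1,0}$ and $\mathcal T_{1,1}$ are all biholomorphic to the unit disk $\mathbb D$, which has uncountably many automorphisms while mapping class groups are countable, and there are many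 isometric submersions $\mathcal T_{g,0}\to\mathbb D$. For submersions onto larger targets the following is known: if $F:\mathcal T_{g,n}\to\mathcal T_{k,m}$ is a holomorphic isometric submersion with $2k+m\ge5$ and $k\ge1$, then $g=k$, $n\ge m$, and $F$ is a forgetful map up to precomposition by a mapping class. For $k=0$ this conclusion cannot hold as stated, since $H_2\circ\pi_\emptyset:\mathcal T_{2,n}\to\mathcal T_{0,6}$ changes the genus. The natural guess is that the hyperelliptic isomorphisms account for every exception. This is the conjecture posed in \cite{GG}, and it is true.

\begin{theorem}\label{thm:main}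
Every holomorphic isometric submersion between finite-dimensional Teichm\"uller spaces of complex dimension at least $2$ is a composition of forgetful maps, mapping classes, and the isomorphisms $\mathcal T_{2,0}\cong\mathcal T_{0,6}$ and $\mathcal T_{1,2}\cong\mathcal T_{0,5}$ or their inverses.
\end{theorem}

We deduce this from a local statement, whose proof treats all targets at once and uses neither of the two classification results quoted above. For $2k+m\ge5$ let $\mathcal G(g,n;k,m)$ be the following finite list of maps $\mathcal T_{g,n}\to\mathcal T_{k,m}$:
\begin{itemize}
\item[(I)] if $g=k$ and $n\ge m$: the maps $\pi_I$ with $|I|=m$;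
\item[(II$_6$)] if $(k,m)=(0,6)$ and $g=2$: the map $H_2\circ\pi_\emptyset$;
\item[(II$_5$)] if $(k,m)=(0,5)$ and $g=2$: the maps $\pi_J\circ H_2\circ\pi_\emptyset$ with $J\subset\{1,\dots,6\}$, $|J|=5$;
\item[(III)] if $(k,m)=(0,5)$, $g=1$ and $n\ge2$: the maps $H_1\circ\pi_I$ with $|I|=2$.
\end{itemize}
In all other cases $\mathcal G(g,n;k,m)$ is empty.

\begin{theorem}\label{thm:local}
Let $2k+m\ge5$, let $D\subset\mathcal T_{g,n}$ be nonempty, open and connected, and let $F:D\to\mathcal T_{k,m}$ be holomorphic. Suppose that the set $E$ of points $X\in D$ at which $dF_X$ maps the unit ball onto the unit ball is not of measure zero. Then $F=\varphi\circ G|_D$ for some $\varphi\in\mathrm{Mod}_{k,m}$ and $G\in\mathcal G(g,n;k,m)$. Here $G$ is unique, and $\varphi$ is unique as a transformation of $\mathcal T_{k,m}$. Conversely, every such $\varphi\circ G$ is a holomorphic isometric submersion on all of $\mathcal T_{g,n}$.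
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:local}]
Let $F:\mathcal T_{g,n}\to\mathcal T_{k,m}$ be a holomorphic isometric submersion with $3k-3+m\ge2$. This inequality means $m\ge5$ for $k=0$ and $m\ge2$ for $k=1$, and it holds for all $m$ when $k\ge2$. Hence either $2k+m\ge5$, or $(k,m)$ is $(1,2)$ or $(2,0)$. In the first case apply Theorem~\ref{thm:local} with $D=E=\mathcal T_{g,n}$. In the second case let $H$ be $H_1$ or $H_2$. It is a biholomorphic isometry, so $H\circ F$ is a holomorphic isometric submersion into $\mathcal T_{0,5}$ or $\mathcal T_{0,6}$. Theorem~\ref{thm:local} gives $H\circ F=\varphi\circ G$, and $F=H^{-1}\circ\varphi\circ G$.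
\end{proof}

The proof of Theorem~\ref{thm:local} has three parts. At a point $X\in E$ with image $Y$, the coderivative of $F$ is a linear isometric embedding of the space of quadratic differentials of $Y$ into that of $X$, for the $L^1$ norms. The $L^1$ norm is rigid enough to force this embedding to be the pullback by a branched covering from the compactification of $X$ to that of $Y$ (Sections~\ref{sec:measure} and~\ref{sec:embed}). At a single point nothing more can be said, since many branched coverings give isometric embeddings (Section~\ref{sec:pullback}). But a covering has to exist for a non-null set of $X$, and coverings with few branch points produce too few surfaces; counting moduli leaves only the coverings behind the list $\mathcal G$ (Section~\ref{sec:count}). Finally, the identity theorem turns this pointwise information into an equality of maps (Section~\ref{sec:proof}). Section~\ref{sec:model} carries out the argument by hand for maps $\mathcal T_{g,0}\to\mathcal T_{0,5}$.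

\section{Teichm\"uller spaces, duality and linear systems}\label{sec:background}

\subsection{Marked surfaces and Beltrami differentials}\label{sub:teich}

A Riemann surface of \emph{type} $(g,n)$ is $X=\widehat X\setminus P$, with $\widehat X$ compact and connected of genus $g$ and $P$ a set of $n$ points, the \emph{punctures}. A biholomorphism between surfaces of finite type extends to a biholomorphism of the compactifications. A point of $\mathcal T_{g,n}$ is a class of pairs $(X,\psi)$, where $X$ has type $(g,n)$ and the \emph{marking} $\psi:S_{g,n}\to X$ is an orientation-preserving homeomorphism; $(X,\psi)$ and $(X',\psi')$ are identified if $\psi'\circ\psi^{-1}$ is isotopic to a biholomorphism. The marking numbers the punctures $x_1,\dots,x_n$ of $X$, and $X_I=\widehat X\setminus\{x_i:i\in I\}$. The class of a homeomorphism $\chi$ in the countable group $\mathrm{Mod}_{g,n}$ sends $(X,\psi)$ to $(X,\psi\circ\chi^{-1})$. If $c:X\to X'$ is a biholomorphism, then $\chi=\psi'^{-1}\circ c\circ\psi$ carries $(X,\psi)$ to $(X',\psi')$. Thus: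
\begin{equation}\label{eq:orbit}
\text{points of $\mathcal T_{g,n}$ with biholomorphic underlying surfaces lie in one $\mathrm{Mod}_{g,n}$-orbit.}
\end{equation}

For a Riemann surface $V$, let $L^\infty(V)$ be the Banach space of essentially bounded Beltrami differentials $\mu=\mu(z)\,d\bar z/dz$ and let $M(V)$ be its open unit ball. By the measurable Riemann mapping theorem, each $\mu\in M(V)$ defines a Riemann surface $V_\mu$ with the same underlying topological surface, whose charts are the local quasiconformal solutions $w$ of $w_{\bar z}=\mu w_z$. Two compatibilities follow from this description of the charts.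
\begin{itemize}
\item[(B1)] If $V$ is $V'$ with finitely many points removed, then $M(V)=M(V')$ and $V_\mu$ is $V'_\mu$ with the same points removed. In particular $V_\mu$ has the same type as $V$.
\item[(B2)] If $p:W\to V$ is a local biholomorphism, then $p^*:L^\infty(V)\to L^\infty(W)$ is complex linear of norm at most $1$, and $p:W_{p^*\mu}\to V_\mu$ is a local biholomorphism.
\end{itemize}

Let $2g-2+n>0$ and let $(V,\psi)$ be any point of $\mathcal T_{g,n}$. The projection $M(V)\to\mathcal T_{g,n}$, $\mu\mapsto(V_\mu,\psi)$, is surjective and holomorphic and has local holomorphic sections. The space $\mathcal T_{g,n}$ is connected and biholomorphic to a bounded domain in $\mathbb C^{3g-3+n}$ (Bers). For $2g-2+n\le0$ the Teichm\"uller space has dimension at most $1$.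

\subsection{Quadratic differentials and the Teichm\"uller metric}\label{sub:metric}

Let $Q(X)$ be the space of meromorphic quadratic differentials $q=q(z)\,dz^2$ on $\widehat X$ that are holomorphic on $X$ and have at most simple poles at $P$. Each $q$ defines an area measure $|q|=|q(z)|\,dx\,dy$ on $\widehat X$, and $\|q\|=\int_X|q|$ is finite because simple poles are integrable. The tangent space of $\mathcal T_{g,n}$ at $X$ is the quotient of $L^\infty(X)$ by the annihilator of $Q(X)$ under the pairing $\langle q,\mu\rangle=\int_X q(z)\mu(z)\,dx\,dy$, so the cotangent space is $Q(X)$. The Teichm\"uller norm on the tangent space is, up to a universal constant, the norm dual to $\|\cdot\|$.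

We call the adjoint $F_X^*$ of $dF_X$ the \emph{coderivative} of $F$ at $X$. Mapping classes act biholomorphically, with coderivative the identity of $Q(X)$. By (B1), $\pi_I$ is induced by the identity map $M(X)=M(X_I)$; hence it is holomorphic, and since the pairing is given by the same integral on $X$ and on $X_I$, its coderivative is the inclusion $Q(X_I)\subset Q(X)$.

The norm on the cotangent space is explicit and the norm on the tangent space is not, so we translate the condition on unit balls.

\begin{lemma}\label{lem:dual}
Let $\ell:V\to W$ be a complex linear map of finite-dimensional complex normed spaces. The following are equivalent: $\ell$ maps the open unit ball onto the open unit ball; $\ell$ maps the closed unit ball onto the closed unit ball; $\ell^*:W^*\to V^*$ preserves the dual norms.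
\end{lemma}

\begin{proof}
Let $B_V,B_W$ be the unit balls, both open or both closed. If $\ell(B_V)=B_W$, then $\|\ell^*q\|=\sup_{v\in B_V}|q(\ell v)|=\sup_{w\in B_W}|q(w)|=\|q\|$ for $q\in W^*$. Conversely, let $\ell^*$ be isometric and let the balls be closed. Every real linear functional on $W$ is $\operatorname{Re}q$ for some $q\in W^*$, and
\[
\sup_{\ell(B_V)}\operatorname{Re}q=\|\ell^*q\|=\|q\|=\sup_{B_W}\operatorname{Re}q .
\]
A compact convex set is the intersection of the half-spaces determined by these suprema, so $\ell(B_V)=B_W$. The open balls are the unions of the dilates $rB_V$ and $rB_W$, $r<1$, so they correspond as well.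
\end{proof}

A holomorphic map $F$ has complex linear derivative, so $dF_X$ maps the unit ball onto the unit ball if and only if $F_X^*:Q(F(X))\to Q(X)$ is a linear isometric embedding.

\subsection{Linear systems and double covers}\label{sub:linear}

Let $f:\widehat X\to\widehat Y$ be a nonconstant holomorphic map of degree $d$ between compact surfaces of genera $g$ and $k$, with local degree $e_x$ at $x$. The point $x$ is \emph{ramified} if $e_x\ge2$, and the critical values are the images of the ramified points. The local degrees in each fiber add up to $d$, and the Riemann--Hurwitz formula reads $2g-2=d(2k-2)+\sum_x(e_x-1)$.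

By Riemann--Roch, a line bundle $L$ on $\widehat Y$ of degree at least $2k$ is base point free (at each point some section is nonzero), and one of degree at least $2k+1$ is very ample (a basis of sections defines a holomorphic embedding in projective space). If $Y$ has type $(k,m)$ with punctures $y_1,\dots,y_m$, then $Q(Y)=H^0(\widehat Y,L)$ for $L=K^2(y_1+\dots+y_m)$, of degree $4k-4+m$, and a section is nonzero at $y_i$ exactly when the differential has a pole there. Therefore:
\begin{itemize}
\item[(L1)] if $2k+m\ge4$, then for each puncture of $Y$ some $q\in Q(Y)$ has a simple pole there;
\item[(L2)] if $2k+m\ge5$, a basis $q_0,\dots,q_N$ of $Q(Y)$ defines an embedding $[q_0:\dots:q_N]:\widehat Y\to\mathbb P^N$.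
\end{itemize}

On a compact surface of genus $2$ the ratio of two independent holomorphic $1$-forms is a map of degree $2$ to $\mathbb P^1$, the \emph{hyperelliptic quotient}; it has six critical values, and its deck transformation is the hyperelliptic involution. On a compact surface of genus $1$ with points $p\ne q$, the involution $x\mapsto p+q-x$ has the four fixed points given by $2x=p+q$, so by Riemann--Hurwitz the quotient is a sphere; the quotient map has degree $2$ and has $\{p,q\}$ as a fiber.

\begin{lemma}\label{lem:double}
Let $f:\widehat X\to\mathbb P^1$ have degree $2$. If $\widehat X$ has genus $2$, then $f$ is the hyperelliptic quotient up to a M\"obius map. If $\widehat X$ has genus $1$ and $\{p,q\}$ is a fiber with $p\ne q$, then $f$ is the quotient by $x\mapsto p+q-x$ up to a M\"obius map.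
\end{lemma}

\begin{proof}
In genus $2$ let $\Delta$ be the polar divisor of $f$. The functions $1,f$ give $h^0(\Delta)\ge2$, and Riemann--Roch gives $h^0(\Delta)=1+h^0(K-\Delta)$. So $K-\Delta$ has degree $0$ and a nonzero section, that is, some holomorphic $1$-form $\omega$ has divisor $\Delta$. Then $\omega$ and $f\omega$ are independent holomorphic $1$-forms with ratio $f$. In genus $1$, normalize $f$ and the quotient map $f_0$ so that both send $p,q$ to $\infty$. Both lie in $H^0(\mathcal O(p+q))$, which has dimension $2$ and contains the constants, so $f=af_0+b$ with $a\ne0$.
\end{proof}

The markings in the definition of $H_1$ and $H_2$ are fixed as follows. Take one surface $X$ of type $(2,0)$ or $(1,2)$, its quotient map $f$, and the punctured quotient $Y$ of type $(0,6)$ or $(0,5)$, and mark $X$ and $Y$. Pulling back complex structures, $\mu\mapsto f^*\mu$, induces a biholomorphism $\mathcal T_{0,6}\to\mathcal T_{2,0}$ or $\mathcal T_{0,5}\to\mathcal T_{1,2}$, and $H_2$ or $H_1$ is its inverse. This agrees with the description in Section~\ref{sec:intro}: the map $f:\widehat X_{f^*\mu}\to\widehat Y_\mu$ is holomorphic of degree $2$ with unchanged fibers, so by Lemma~\ref{lem:double}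 it is the quotient map of the new surface.

\subsection{Null sets}\label{sub:null}

A subset of a manifold has \emph{measure zero}, or is \emph{null}, if it has Lebesgue measure zero in every chart. Countable unions of null sets and images of null sets under diffeomorphisms are null. The image of a $C^1$ map from a second countable manifold of smaller dimension is null. The zero set of a holomorphic map from a connected complex manifold to $\mathbb C^M$ is either null or the whole manifold.

\section{Pulling back quadratic differentials}\label{sec:pullback}

Isometric embeddings $Q(Y)\to Q(X)$ are plentiful, and we first describe their source. Let $X$ have type $(g,n)$, let $Y$ have type $(k,m)$, and let $f:\widehat X\to\widehat Y$ be holomorphic and nonconstant of degree $d$. In coordinates with $f(z)=z^e$, the differential $w^a\,dw^2$ pulls back to $e^2z^{ea+2e-2}\,dz^2$, so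
\begin{equation}\label{eq:order}
\operatorname{ord}_x f^*q=e_x\operatorname{ord}_{f(x)}q+2(e_x-1).
\end{equation}
A simple pole pulls back to a point of order $e_x-2$: it survives at unramified points and disappears at ramified ones. We call $f$ \emph{admissible} for $X$ and $Y$ if every unramified point over a puncture of $Y$ is a puncture of $X$.

\begin{lemma}\label{lem:admissible}
If $f$ is admissible, then $\frac1d f^*$ is a linear isometric embedding $Q(Y)\to Q(X)$. Conversely, if $2k+m\ge4$ and $f^*Q(Y)\subset Q(X)$, then $f$ is admissible.
\end{lemma}

\begin{proof}
Let $q\in Q(Y)$. By \eqref{eq:order}, $f^*q$ can have a pole only at an unramified point over a puncture of $Y$, and the pole is then simple. So $f^*q\in Q(X)$ if $f$ is admissible. Off a finite set $f$ is a covering of degree $d$, whence $\|f^*q\|=d\|q\|$. For the converse, let $x$ be unramified over a puncture $y$ and choose by (L1) some $q\in Q(Y)$ with a simple pole at $y$. Then $f^*q\in Q(X)$ has a pole at $x$, so $x$ is a puncture of $X$.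
\end{proof}

In degree $1$ we recover the inclusions $Q(X_I)\subset Q(X)$. Every unramified covering of closed surfaces is admissible, and any $f$ becomes admissible once enough punctures are added to $X$. The following double covers are the ones that will survive the count of moduli.

\begin{example}\label{ex:double}
Let $y_1,\dots,y_m\in\mathbb C$ be distinct and $Y=\mathbb P^1\setminus\{y_1,\dots,y_m\}$. Since $dw^2$ has a pole of order $4$ at $\infty$, the space $Q(Y)$ consists of the differentials $a(w)\,dw^2/\prod_i(w-y_i)$ with $a$ a polynomial of degree at most $m-4$. Let $f=w$ be the projection from a curve $v^2=\Pi(w)$.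
\begin{itemize}
\item[(a)] For $m=6$ and $\Pi=\prod_{i=1}^6(w-y_i)$ the curve $X$ has genus $2$, all points over the $y_i$ are ramified, and $f^*Q(Y)=\{a(w)(dw/v)^2:\deg a\le2\}$. Keeping only the punctures $y_1,\dots,y_5$ selects the polynomials $a$ divisible by $w-y_6$.
\item[(b)] For $m=5$ and $\Pi=\prod_{i=1}^4(w-y_i)$ the curve has genus $1$. Let $X$ be the curve punctured at the two points over $y_5$. Then $f$ is admissible and $f^*Q(Y)=\{a(w)(w-y_5)^{-1}(dw/v)^2:\deg a\le1\}$.
\end{itemize}
In both cases $\dim Q(X)=\dim Q(Y)$, so $\frac12f^*$ is an isometric isomorphism. It is the coderivative of $H=H_2$ or $H_1$ at $X$. Indeed, pulling back complex structures does not depend on the base point, so we may take $X$ and $Y$ as base points. The derivative of $H^{-1}$ at $Y$ is then induced by $\mu\mapsto f^*\mu$, and $\langle\frac12f^*q,f^*\mu\rangle=\langle q,\mu\rangle$ shows that the coderivative of $H^{-1}$ sends $\frac12f^*q$ to $q$.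
\end{example}

If $\phi=c\,f^*q$ with $|c|=1/d$, then the pushforward measure $f_*|\phi|$ equals $|q|$. The converse lets us pass from measures back to differentials.

\begin{lemma}\label{lem:constant}
Let $f:\widehat X\to\widehat Y$ be holomorphic and nonconstant of degree $d$, and let $q\in Q(Y)$ and $\phi\in Q(X)$ be nonzero with $f_*|\phi|=|q|$. Then $\phi=c\,f^*q$ for a constant $c$ with $|c|=1/d$.
\end{lemma}

\begin{proof}
The ratio $h=\phi/f^*q$ is a meromorphic function on $\widehat X$, not identically zero. Let $\Omega\subset\widehat Y$ be a coordinate disk that avoids the zeros and poles of $q$, the critical values of $f$, and the images of the zeros and poles of $h$. Let $s_1,\dots,s_d$ be the branches of $f^{-1}$ on $\Omega$ and put $h_j=h\circ s_j$, a nowhere vanishing holomorphic function. Since $s_j^*\phi=h_jq$, the measure $f_*|\phi|$ equals $\sum_j|h_j|\,|q|$ on $\Omega$. Hence $\sum_j|h_j|=1$ almost everywhere on $\Omega$, and everywhere by continuity. Writing $|h_j|=h_j^{1/2}\,\overline{h_j^{1/2}}$ we find that its Laplacian is $4\,|(h_j^{1/2})'|^2=|h_j'|^2/|h_j|\ge0$. These Laplacians add up to $0$, so every $h_j'$ vanishes. Thus $h$ is locally constant on an open set,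 hence equal to a constant $c$, and $d|c|=1$.
\end{proof}

\section{A model case: closed surfaces over $\mathcal T_{0,5}$}\label{sec:model}

The smallest target is $\mathcal T_{0,5}$, of dimension $2$. Let $F:\mathcal T_{g,0}\to\mathcal T_{0,5}$ be a holomorphic isometric submersion, so that $g\ge2$. We show that $g=2$ and that $F$ is of type (II$_5$), borrowing two lemmas from later sections.

\emph{The coderivative produces a function on $X$.} Let $Y=F(X)=\mathbb P^1\setminus\{y_1,\dots,y_5\}$ with $y_i\in\mathbb C$. By Example~\ref{ex:double}, $Q(Y)$ has the basis $q_0=dw^2/\prod_i(w-y_i)$ and $wq_0$. The coordinate $w$ is the ratio of the two basis elements. So if $T=F_X^*$ is to be a pullback, the only candidate for the map is $f=T(wq_0)/\phi_0$, where $\phi_0=T(q_0)$; it is nonconstant because $T$ is injective. For $x\in\mathbb C$, the equality of the norms of $(x-w)q_0$ and of its image $(x-f)\phi_0$ reads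
\[
\int_{\mathbb C}|x-c|\;d|q_0|(c)=\int_{\mathbb C}|x-c|\;d\big(f_*|\phi_0|\big)(c).
\]
A planar measure is determined by its mean distance to every point (Lemma~\ref{lem:plane}), so $f_*|\phi_0|=|q_0|$. By Lemma~\ref{lem:constant}, $\phi_0=c\,f^*q_0$, and then $T(wq_0)=f\phi_0=c\,f^*(wq_0)$. Thus $T=c\,f^*$.

\emph{The five fibers are fully ramified.} By Lemma~\ref{lem:admissible}, $f$ is admissible, and $X$ has no punctures, so every point over $y_1,\dots,y_5$ is ramified. Hence $d\ge2$, and each of these fibers has at most $d/2$ points and contributes at least $d/2$ to the total ramification $2g-2+2d$. The ramification $r$ over all other points satisfies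
\[
0\le r\le 2g-2+2d-\tfrac52d=2g-2-\tfrac d2 .
\]

\emph{Counting moduli.} The surface $X$ is determined by at most $5+r$ points on the sphere, up to M\"obius maps, and by one of finitely many monodromy types. So it depends on at most $r+2$ parameters, while $\mathcal T_{g,0}$ has dimension $3g-3$. For $X$ outside a null set (Lemma~\ref{lem:null}) we get $r+2\ge3g-3$. With the bounds on $r$ this gives
\[
1+\tfrac d4\le g\le3-\tfrac d2 ,
\]
so $3d\le8$, that is $d=2$, and then $\frac32\le g\le2$. Hence $g=2$, $f$ is the hyperelliptic quotient, and $y_1,\dots,y_5$ are five of its six critical values.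

\emph{From points to maps.} By \eqref{eq:orbit}, almost every $X$ satisfies one of the countably many holomorphic equations $F(X)=\varphi\circ\pi_J\circ H_2(X)$. One of them holds on a non-null set, and therefore everywhere.

In general two things change. When $\dim Q(Y)>2$ no single ratio is a coordinate on $\widehat Y$; we use all ratios at once, and (L2) recovers the map. When $X$ has punctures, the fibers over the $y_i$ may contain unramified points, but each of these is a puncture that is no longer free to move.

\section{Measures determined by $L^1$ norms of affine functions}\label{sec:measure}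

The result of this section, Lemma~\ref{lem:rudin}, is the case $p=1$ of a theorem of Rudin. We prove it, beginning in the plane, where the point is that the Fourier transform of the kernel $|x|$ vanishes nowhere off the origin.

\begin{lemma}\label{lem:plane}
Let $\alpha,\beta$ be finite positive Borel measures on $\mathbb C$ with finite first moments, and suppose that $\int|x-c|\,d\alpha(c)=\int|x-c|\,d\beta(c)$ for all $x\in\mathbb C$. Then $\alpha=\beta$.
\end{lemma}

\begin{proof}
Identify $\mathbb C$ with $\mathbb R^2$, put $\sigma=\alpha-\beta$, and use the convention $\hat\psi(\xi)=\int\psi(x)e^{-i\langle x,\xi\rangle}\,dx$. We have $\Delta|x|=1/|x|$ in the sense of distributions: this holds pointwise off $0$, and the boundary terms in Green's formula on the circle $|x|=\varepsilon$ are $O(\varepsilon)$. The Fourier transform of $1/|x|$ on $\mathbb R^2$ is $2\pi/|\xi|$. As $\Delta$ corresponds to multiplication by $-|\xi|^2$, the Fourier transform of the tempered distribution $|x|$ equals $-2\pi|\xi|^{-3}$ on $\mathbb R^2\setminus\{0\}$.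

This transform is singular at $0$ and $\hat\sigma$ need not be smooth, so we do not multiply them; we test against functions supported away from $0$. Let $\eta\in C_c^\infty(\mathbb R^2\setminus\{0\})$, and let $\psi,\phi$ be the Schwartz functions with $\hat\psi=\eta$ and $\hat\phi=-|\xi|^3\eta/2\pi$. The convolution of $|x|$ with $\phi$ has Fourier transform $\hat\phi\cdot(-2\pi|\xi|^{-3})=\eta$, because $\hat\phi$ is supported away from $0$. So $\psi(c)=\int|x-c|\,\phi(x)\,dx$ for all $c$, both sides being continuous. Since $|x-c|\le|x|+|c|$, the measures have finite mass and first moment, and $\phi$ is a Schwartz function, Fubini's theorem applies: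
\[
\int\psi\,d\sigma=\int\phi(x)\int|x-c|\,d\sigma(c)\,dx=0 .
\]
Let $\hat\sigma(\xi)=\int e^{-i\langle c,\xi\rangle}\,d\sigma(c)$, a bounded continuous function. By Fourier inversion, $\int\psi\,d\sigma=(2\pi)^{-2}\int\eta(\xi)\hat\sigma(-\xi)\,d\xi$. As $\eta$ is arbitrary, $\hat\sigma$ vanishes off $0$, and by continuity everywhere. A finite measure is determined by its Fourier transform, so $\sigma=0$.
\end{proof}

\begin{lemma}\label{lem:rudin}
Let $\alpha,\beta$ be finite positive Borel measures on $\mathbb C^N$ with finite first moments, and write $z\cdot w=\sum_jz_jw_j$. If $\int|z_0+z\cdot w|\,d\alpha(w)=\int|z_0+z\cdot w|\,d\beta(w)$ for all $z_0\in\mathbb C$ and $z\in\mathbb C^N$, then $\alpha=\beta$.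
\end{lemma}

\begin{proof}
Fix $z$ and let $\alpha_z,\beta_z$ be the pushforwards under $w\mapsto z\cdot w$. They have finite first moments, and the hypothesis with $z_0=-x$ is the hypothesis of Lemma~\ref{lem:plane}, so $\alpha_z=\beta_z$. Therefore
\[
\int e^{-i\operatorname{Re}(z\cdot w)}\,d\alpha(w)=\int e^{-i\operatorname{Re}c}\,d\alpha_z(c)=\int e^{-i\operatorname{Re}c}\,d\beta_z(c)=\int e^{-i\operatorname{Re}(z\cdot w)}\,d\beta(w).
\]
Every real linear functional on $\mathbb C^N$ has the form $w\mapsto\operatorname{Re}(z\cdot w)$, so $\alpha$ and $\beta$ have the same Fourier transform.
\end{proof}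

\begin{remark}
The exponent matters. The integral $\int|z_0+zw|^2\,d\alpha(w)$ depends only on $\int d\alpha$, $\int w\,d\alpha$ and $\int|w|^2\,d\alpha$, so $L^2$ norms do not distinguish the uniform probability measure on the unit circle from that on the cube roots of unity.
\end{remark}

\section{Isometric embeddings of $Q(Y)$ are pullbacks}\label{sec:embed}

\begin{proposition}\label{prop:embed}
Let $Y$ have type $(k,m)$ with $2k+m\ge5$, let $X$ have type $(g,n)$, and let $T:Q(Y)\to Q(X)$ be a complex linear isometric embedding. Then there are an admissible map $f:\widehat X\to\widehat Y$, of some degree $d$, and a constant $c$ with $|c|=1/d$, such that $T=c\,f^*$.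
\end{proposition}

\begin{proof}
The difficulty is to produce a map of surfaces from a linear map. We map both surfaces to the same projective space and show that the images agree. Let $q_0,\dots,q_N$ be a basis of $Q(Y)$ and put $\phi_j=T(q_j)$; the $\phi_j$ are linearly independent. Let
\[
\theta=[q_0:\dots:q_N]:\widehat Y\to\mathbb P^N,\qquad\Theta=[\phi_0:\dots:\phi_N]:\widehat X\to\mathbb P^N .
\]
By (L2), $\theta$ is a holomorphic embedding. The map $\Theta$ is holomorphic on all of $\widehat X$: near any point, divide the local expressions of the $\phi_j$ by the power of the coordinate equal to their least order.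

Let $\alpha=\theta_*|q_0|$ and $\beta=\Theta_*|\phi_0|$. Only finitely many points of $\widehat Y$ and of $\widehat X$ map to the hyperplane where the first coordinate vanishes, namely the poles of the ratios $q_j/q_0$ and $\phi_j/\phi_0$. So $\alpha$ and $\beta$ are carried by the affine chart $\mathbb C^N$, with coordinates $w_j$ that pull back to these ratios. Their masses are $\|q_0\|$ and $\|\phi_0\|$, and $\int|w_j|\,d\alpha=\|q_j\|$, $\int|w_j|\,d\beta=\|\phi_j\|$, so the first moments are finite. For $z_0\in\mathbb C$ and $z\in\mathbb C^N$,
\[
\int|z_0+z\cdot w|\,d\alpha=\Big\|\sum_{j=0}^Nz_jq_j\Big\|=\Big\|\sum_{j=0}^Nz_j\phi_j\Big\|=\int|z_0+z\cdot w|\,d\beta .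
\]
By Lemma~\ref{lem:rudin}, $\alpha=\beta$.

The measures $|q_0|$ and $|\phi_0|$ give positive mass to every nonempty open subset of $\widehat Y$ and $\widehat X$, and the images $\theta(\widehat Y)$ and $\Theta(\widehat X)$ are compact. So these images are the supports of $\alpha$ and $\beta$ in $\mathbb P^N$, and $\theta(\widehat Y)=\Theta(\widehat X)$. Since $\theta$ is a biholomorphism onto a submanifold, $f=\theta^{-1}\circ\Theta:\widehat X\to\widehat Y$ is holomorphic and surjective. From $\Theta=\theta\circ f$ we get $\phi_j/\phi_0=(q_j/q_0)\circ f$, and also $\theta_*f_*|\phi_0|=\theta_*|q_0|$, whence $f_*|\phi_0|=|q_0|$ because $\theta$ is a homeomorphism onto its image. Lemma~\ref{lem:constant} gives $\phi_0=c\,f^*q_0$ with $|c|=1/d$, and then $\phi_j=\big((q_j/q_0)\circ f\big)\phi_0=c\,f^*q_j$ for all $j$. Finally $f^*Q(Y)=T(Q(Y))\subset Q(X)$, so $f$ is admissible by Lemma~\ref{lem:admissible}.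
\end{proof}

\begin{remark}\label{rem:sharp}
The hypothesis $2k+m\ge5$ makes $\theta$ invertible on its image, and the proposition fails without it. For the types $(2,0)$ and $(1,2)$, Example~\ref{ex:double} shows that $\theta$ is $[1:w:w^2]$ or $[1:w]$, which is two-to-one. The inverse of $\frac12f^*$ embeds the quadratic differentials of such a surface isometrically into those of a punctured sphere, yet by Riemann--Hurwitz a sphere has no nonconstant holomorphic map to a surface of positive genus. This is why these two targets were first replaced by $\mathcal T_{0,6}$ and $\mathcal T_{0,5}$. If $Q(Y)=\mathbb Cq_0$ has dimension $1$, then $q_0$ may be sent to any differential of the same norm on any surface.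
\end{remark}

\section{Counting moduli of branched coverings}\label{sec:count}

By Lemma~\ref{lem:admissible}, Proposition~\ref{prop:embed} is all that one point of $E$ can tell us. We now use that $E$ is large. A map $f:\widehat X\to\Sigma$ is an unramified covering away from a finite set $A\subset\Sigma$, and if $A$ also contains the images of the punctures, then $X$ is recovered from $\Sigma\setminus A$ and finite topological data. When $\Sigma\setminus A$ has fewer moduli than $X$, such surfaces $X$ are rare.

\begin{lemma}\label{lem:null}
Let $2g-2+n>0$ and $k\ge0$. Let $\mathcal N_k\subset\mathcal T_{g,n}$ be the set of $X=\widehat X\setminus P$ for which there are a nonconstant holomorphic map $f:\widehat X\to\Sigma$ to a compact surface of genus $k$ and a finite set $A\subset\Sigma$, containing $f(P)$ and the critical values of $f$, with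
\[
2k+|A|\ge5\qquad\text{and}\qquad 3k-3+|A|<3g-3+n .
\]
Then $\mathcal N_k$ has measure zero.
\end{lemma}

\begin{proof}
We build countably many holomorphic families of dimension less than $3g-3+n$ and show that their translates by mapping classes cover $\mathcal N_k$.

\emph{The families.} For each $b$ with $2k+b\ge5$ and $3k-3+b<3g-3+n$, fix a marked surface $V$ of type $(k,b)$. Cover $\mathcal T_{k,b}$ by countably many open sets $U$, each with a holomorphic section $\sigma:U\to M(V)$ of the projection $M(V)\to\mathcal T_{k,b}$. For each $d\ge1$, the finitely generated group $\pi_1(V)$ has finitely many homomorphisms to the symmetric group on $d$ letters, so $V$ has finitely many connected coverings of degree $d$ up to isomorphism. Fix representatives $p:W\to V$, with the complex structure on $W$ pulled back from $V$. The preimage of a punctured disk around a puncture of $V$ is a finite union of punctured disks, so $W=\widehat W\setminus P_W$ has finite type. For each $R\subset P_W$ such that $W_R=\widehat W\setminus R$ has type $(g,n)$, fix a marking $\psi_R$ of $W_R$ and define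
\[
\Phi:U\to\mathcal T_{g,n},\qquad\Phi(\tau)=\big((W_R)_{p^*\sigma(\tau)},\psi_R\big).
\]
This is the composition of $\sigma$, the bounded linear map $p^*$, which sends $M(V)$ into $M(W)=M(W_R)$ by (B1) and (B2), and the projection $M(W_R)\to\mathcal T_{g,n}$. So $\Phi$ is holomorphic. There are countably many choices of $(b,U,d,p,R)$, and each image $\Phi(U)$ is null because $\dim U=3k-3+b<\dim\mathcal T_{g,n}$. Hence the union $\mathcal N'$ of the sets $\chi(\Phi(U))$, over all $\Phi$ and all $\chi\in\mathrm{Mod}_{g,n}$, is null.

\emph{The inclusion $\mathcal N_k\subset\mathcal N'$.} Let $X\in\mathcal N_k$ with data $f,\Sigma,A$, and let $b=|A|$ and $d=\deg f$. The surface $\Sigma\setminus A$ has type $(k,b)$; with any marking it defines a point $\tau$ of some $U$. With $\mu=\sigma(\tau)$, the surface $V_\mu$ underlies the same point $\tau$, so there is a biholomorphism $c:\Sigma\setminus A\to V_\mu$. The surface $X^\circ=\widehat X\setminus f^{-1}(A)$ is connected, and $f:X^\circ\to\Sigma\setminus A$ is a proper local biholomorphism because $A$ contains the critical values. So $c\circ f:X^\circ\to V$ is a connected covering of degree $d$, and there are a representative $p:W\to V$ and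 a homeomorphism $\alpha:W\to X^\circ$ with $c\circ f\circ\alpha=p$. Both $c\circ f:X^\circ\to V_\mu$ and, by (B2), $p:W_{p^*\mu}\to V_\mu$ are local biholomorphisms, so $\alpha:W_{p^*\mu}\to X^\circ$ is a biholomorphism. It extends to a biholomorphism $\widehat W_{p^*\mu}\to\widehat X$ taking $P_W$ onto $f^{-1}(A)$, which contains $P$ because $f(P)\subset A$. Let $R=\alpha^{-1}(P)$. Then $(W_R)_{p^*\mu}$ is biholomorphic to $X$. In particular $W_R$ has type $(g,n)$, and by \eqref{eq:orbit} the point $X$ lies in the orbit of $\Phi(\tau)$.
\end{proof}

For targets of genus $0$ this count alone excludes little: a map of degree $d$ to the sphere may have up to $2g-2+2d$ critical values, and with these and the $n$ images of punctures the count of moduli reaches $3g-3+n$ as soon as $2d\ge g+2$. Admissibility is what restores control. A point over a puncture of $Y$ is either ramified, which uses up ramification without creating a new critical value, or a puncture of $X$, whose image is then not a new point.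

\begin{proposition}\label{prop:cases}
Let $Y$ have type $(k,m)$ with $2k+m\ge5$ and punctures $y_1,\dots,y_m$. Let $X\in\mathcal T_{g,n}\setminus\mathcal N_k$ with $2g-2+n>0$, and let $f:\widehat X\to\widehat Y$ be admissible of degree $d$. Then one of the following holds.
\begin{enumerate}
\item[(1)] $d=1$, $g=k$, and $f$ is a biholomorphism such that each $f^{-1}(y_i)$ is a puncture of $X$.
\item[(2)] $d=2$, $k=0$, $g=2$, $m\in\{5,6\}$, and all $y_i$ are critical values of $f$.
\item[(3)] $d=2$, $k=0$, $g=1$, $m=5$; four of the $y_i$ are the critical values of $f$, and the fifth has two preimages, both punctures of $X$.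
\end{enumerate}
\end{proposition}

\begin{proof}
Let $u$ be the number of unramified points over $\{y_1,\dots,y_m\}$, let $\rho$ be the sum of $e_x-1$ over all points $x$ over $\{y_1,\dots,y_m\}$, and let $r$ be the sum of $e_x-1$ over all other points. Riemann--Hurwitz gives
\begin{equation}\label{eq:RH}
2g-2=2d(k-1)+\rho+r .
\end{equation}
The local degrees of the ramified points over the $y_i$ add up to $md-u$, and $e-1\ge e/2$ for $e\ge2$, so
\begin{equation}\label{eq:rho}
2\rho\ge md-u .
\end{equation}
Let $A$ be the union of $\{y_1,\dots,y_m\}$, the critical values of $f$, and $f(P)$. At most $r$ critical values lie outside $\{y_i\}$. By admissibility, $u$ of the $n$ punctures of $X$ map into $\{y_i\}$, so at most $n-u$ points of $f(P)$ lie outside. Thus $m\le|A|\le m+r+n-u$. Since $2k+|A|\ge5$ and $X\notin\mathcal N_k$, we have $3k-3+|A|\ge3g-3+n$. The number $n$ cancels, and with \eqref{eq:RH} we obtain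
\[
3(k-1)+m+r-u\ \ge\ 3(g-1)=3d(k-1)+\tfrac32(\rho+r),
\]
that is,
\begin{equation}\label{eq:count}
6(d-1)(k-1)+3\rho+r+2u\le2m .
\end{equation}
Doubling \eqref{eq:count} and inserting \eqref{eq:rho} gives
\begin{equation}\label{eq:final}
12(d-1)(k-1)+m(3d-4)+u+2r\le0 .
\end{equation}

If $d=1$, then $f$ is a biholomorphism and all points are unramified, so admissibility gives (1). Let $d\ge2$, so that $3d-4>0$. If $k\ge2$, the first term of \eqref{eq:final} is positive and the others are nonnegative, a contradiction. If $k=1$, then $m\ge3$, the first term is zero and the second is positive, again a contradiction. So $k=0$ and $m\ge5$, and \eqref{eq:final} gives $5(3d-4)\le12(d-1)$, that is $3d\le8$. Hence $d=2$.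

Let $t$ be the number of $y_i$ that are not critical values. Then $u=2t$ and $\rho=m-t$, and \eqref{eq:count} and \eqref{eq:RH} become
\[
m+t+r\le6,\qquad 2g+2=m-t+r .
\]
With $m\ge5$ the inequality allows $(m,t,r)=(6,0,0)$, $(5,0,1)$, $(5,1,0)$, $(5,0,0)$. The last triple makes $2g+2$ odd and is excluded. The first two give $g=2$ and $t=0$, which is (2). The third gives $g=1$; since $r=0$, the critical values are the four critical $y_i$, and the two preimages of the fifth are unramified, hence punctures. This is (3).
\end{proof}

\begin{remark}
For $k=0$ the bound $m\ge5$ is what bounds the degree. With $(k,m)=(0,4)$, inequality \eqref{eq:final} reduces to $u+2r\le4$, which does not involve $d$.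
\end{remark}

\section{Proof of Theorem~\ref{thm:local}}\label{sec:proof}

\subsection*{The maps $\varphi\circ G$ are isometric submersions}
Mapping classes and $H_1,H_2$ are biholomorphic isometries. The coderivative of $\pi_I$ is the inclusion $Q(X_I)\subset Q(X)$, which preserves the norm, so $\pi_I$ is a holomorphic isometric submersion by Lemma~\ref{lem:dual}. A composition of isometric submersions is an isometric submersion. This proves the converse statement; in particular every $G\in\mathcal G(g,n;k,m)$ is a submersion, hence an open map, and so is $H_2\circ\pi_\emptyset$.

\subsection*{Existence}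
The set $E$ is nonempty, $dF_X$ is surjective for $X\in E$, and $2k+m\ge5$ gives $\dim\mathcal T_{k,m}\ge2$. So $\dim\mathcal T_{g,n}\ge2$ and $2g-2+n>0$.

Let $X\in E\setminus\mathcal N_k$ and let $Y=F(X)$, with punctures $y_1,\dots,y_m$. Since $F$ is holomorphic, $F_X^*:Q(Y)\to Q(X)$ is complex linear, and it is isometric by Lemma~\ref{lem:dual}. Proposition~\ref{prop:embed} provides an admissible map $f:\widehat X\to\widehat Y$, to which Proposition~\ref{prop:cases} applies. We claim that $Y$ is biholomorphic to the surface underlying $G(X)$ for some $G\in\mathcal G(g,n;k,m)$.

In case (1), let $I$ be the set of labels of the $m$ punctures $f^{-1}(y_i)$. Then $f$ maps $X_I$ biholomorphically onto $Y$; take $G=\pi_I$.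

In case (2), $f$ is the hyperelliptic quotient of $\widehat X$ up to a M\"obius map, by Lemma~\ref{lem:double}. So the sphere punctured at the six critical values of $f$ underlies $H_2(\pi_\emptyset(X))$, and the $y_i$ are six or five of these values. Take $G=H_2\circ\pi_\emptyset$, or $G=\pi_J\circ H_2\circ\pi_\emptyset$ with $J$ the set of labels of the five values.

In case (3), let $p,q$ be the two punctures over the noncritical $y_i$ and let $I$ be the set of their labels; in particular $n\ge2$. By Lemma~\ref{lem:double}, $f$ is the quotient by $x\mapsto p+q-x$ up to a M\"obius map, and $Y$ is the quotient punctured at the four critical values and the image of $\{p,q\}$. Take $G=H_1\circ\pi_I$.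

By \eqref{eq:orbit}, $F(X)=\varphi(G(X))$ for some $\varphi\in\mathrm{Mod}_{k,m}$. So far $\varphi$ and $G$ depend on $X$, with no control on how; countability removes the dependence. We have shown
\[
E\subset\mathcal N_k\cup\bigcup_{\varphi,G}Z_{\varphi,G},\qquad Z_{\varphi,G}=\{X\in D:F(X)=\varphi(G(X))\},
\]
a union over the countable set $\mathrm{Mod}_{k,m}\times\mathcal G(g,n;k,m)$. The set $\mathcal N_k$ is null by Lemma~\ref{lem:null} and $E$ is not, so the list $\mathcal G(g,n;k,m)$ is nonempty and some $Z_{\varphi,G}$ is not null. Regard $\mathcal T_{k,m}$ as a bounded domain in $\mathbb C^{3k-3+m}$. Then $Z_{\varphi,G}$ is the zero set of the holomorphic map $F-\varphi\circ G$ on the connected manifold $D$, so $Z_{\varphi,G}=D$. Connectedness of $D$ is used only here; without it the pair $(\varphi,G)$ could differ from one component to another.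

\subsection*{Uniqueness}
Suppose that $\varphi\circ G=\varphi'\circ G'$ on $D$. The triple $(g,k,m)$ determines which of (I), (II$_6$), (II$_5$), (III) applies, so $G$ and $G'$ belong to the same family. In (II$_6$) there is one map only. In the other families we must recover the index set, and we read it off from the poles of the differentials in the image of the coderivative.

In (I) and (III) write $G=H\circ\pi_I$ and $G'=H\circ\pi_{I'}$, where $H$ is the identity or $H_1$. Fix $X\in D$. Since $\varphi\circ H$ and $\varphi'\circ H$ are biholomorphic, the images of the coderivatives of $\varphi\circ G$ and $\varphi'\circ G'$ at $X$ are $Q(X_I)$ and $Q(X_{I'})$, so these subspaces of $Q(X)$ are equal. The surface $X_I$ has type $(k,m)$ or $(1,2)$, so (L1) applies: $I$ is the set of labels of the punctures at which some element of $Q(X_I)$ has a pole. The same holds for $I'$, and $I=I'$.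

In (II$_5$), the open map $H_2\circ\pi_\emptyset$ sends $D$ onto a nonempty open set $D'\subset\mathcal T_{0,6}$, on which $\varphi\circ\pi_J=\varphi'\circ\pi_{J'}$. At a point $Y'\in D'$ the images of the coderivatives are $Q(Y'_J)$ and $Q(Y'_{J'})$, and these surfaces have type $(0,5)$, so (L1) gives $J=J'$.

Thus $G=G'$. The transformations $\varphi$ and $\varphi'$ agree on the nonempty open set $G(D)$, and hence on the connected manifold $\mathcal T_{k,m}$ by the identity theorem. This completes the proof of Theorem~\ref{thm:local}, and with it of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}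

\bibitem{GG}
Dmitri Gekhtman and Mark Greenfield,
\emph{Isometric submersions of Teichm\"uller spaces are forgetful},
arXiv:1901.02586 (2019).

\end{thebibliography}
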